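\title{The logarithmic density of non-prime endomorphisms of a free group}

\begin{abstract}
An endomorphism of a free group $F$ is prime if it is injective and in each of its factorizations into two endomorphisms of $F$ one factor is an automorphism. We count the non-prime endomorphisms that send a fixed basis into the ball of radius $n$. In rank two their number is $2n\,3^{n+\lfloor n/2\rfloor}(1+O(1/n))$, so their logarithmic density is $3/4$, as conjectured. Up to a set of exact order $\lambda^{2n}$, where $\lambda^3=\lambda^2+\lambda+3$, they are the endomorphisms that send a basis element to a proper power. In rank $r$ the density is $1-\frac1{2r}$ for $r\le4$ and is given by a different, larger expression for $r\ge5$. The proof counts core graphs together with tuples of closed paths that cross every edge at least twice.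
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $F=F_r$ be the free group with free basis $x_1,\dots,x_r$. An endomorphism of $F$ is determined by the images of the basis, and these images are arbitrary; for $U=(u_1,\dots,u_r)\in F^r$ let $\varphi_U$ be the endomorphism with $x_i\mapsto u_i$. An endomorphism $\varphi$ is \emph{prime} if it is injective and, whenever $\varphi=\alpha\circ\beta$ with endomorphisms $\alpha,\beta$ of $F$, at least one of $\alpha,\beta$ is an automorphism. In particular, non-injective endomorphisms are not prime.

For $r=1$ the endomorphisms of $\mathbb Z$ are the multiplications by integers $k$, and the prime ones are those for which $|k|$ is $1$ or a prime number. The even integers other than $\pm2$ already make up about half of the interval $[-n,n]$, so being non-prime is common. For $r\ge2$ it is rare, and the question is how rare. Let $B_n$ be the ball of radius $n$ in $F$ for the word length $|\cdot|$ in the letters $x_i^{\pm1}$, and let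
$$\mathcal N_n^{(r)}=\{U\in B_n^r:\varphi_U\text{ is not prime}\},\qquad
\delta_r=\limsup_{n\to\infty}\frac{\log|\mathcal N_n^{(r)}|}{\log|B_n^r|}.$$
The number $\delta_r$ is the \emph{logarithmic density} of the non-prime endomorphisms: if it is less than $1$, then the proportion of non-prime tuples in $B_n^r$ decays exponentially in $n$, and $1-\delta_r$ measures the rate. In rank two we write $a,b$ for the basis, $\varphi_{u,v}$ for the endomorphism $a\mapsto u$, $b\mapsto v$, and $\mathcal N_n=\mathcal N_n^{(2)}$; here $|B_n|=2\cdot3^n-1$. The problem comes from Thom~\cite{Thom}: it is known that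
$$\frac34\le\delta_2\le\frac{27}{28},$$
and the conjecture is that $\delta_2=\frac34$.

The value $\frac34$ has a simple origin. We have $\varphi_{u,w^2}=\varphi_{u,w}\circ\varphi_{a,b^2}$, and $\varphi_{a,b^2}$ is not onto, so $\varphi_{u,w^2}$ is not prime unless $(u,w)$ is a basis of $F_2$. There are roughly $3^n$ choices for $u$ and roughly $3^{n/2}$ squares in $B_n$, which gives $3^{3n/2}$ pairs out of $3^{2n}$. The conjecture says that no other way of factoring produces exponentially more pairs.

\subsection{Results}

A \emph{proper power} is an element $h^k$ with $h\ne1$ and $k\ge2$. Let $P_n$ be the number of proper powers in the ball $B_n$ of $F_2$. Let $\lambda$ be the positive root of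
$$\lambda^3=\lambda^2+\lambda+3 .$$
It is unique because $y^{-1}+y^{-2}+3y^{-3}$ decreases for $y>0$. The polynomial $y^3-y^2-y-3$ takes the values $-0.0033\ldots$ at $2.13$ and $0.08\ldots$ at $2.14$, so
\begin{equation}\label{eq:lambda}
2.13<\lambda<2.14,\qquad 4.53<\lambda^2<4.58<3^{3/2}=5.19\ldots
\end{equation}

\begin{theorem}[rank two]\label{thm:A}
\leavevmode
\begin{enumerate}
\item[(1)] $\displaystyle\lim_{n\to\infty}\frac{\log|\mathcal N_n|}{\log|B_n\times B_n|}=\frac34$.
\item[(2)] $|\mathcal N_n|=2|B_n|P_n+R_n$ with $c_1\lambda^{2n}\le R_n\le c_2\lambda^{2n}$ for large $n$, where $c_1,c_2>0$ are constants. Moreover, the number of $(u,v)\in\mathcal N_n$ with neither $u$ nor $v$ a proper power has exact order $\lambda^{2n}$, and only $O(n3^n)$ pairs in $B_n\times B_n$ containing a proper power are prime.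
\item[(3)] $|\mathcal N_n|=2n\,3^{\,n+\lfloor n/2\rfloor}\,(1+O(1/n))$.
\end{enumerate}
\end{theorem}

Part (1) proves the conjecture. Part (2) identifies the non-prime pairs: up to a set of exact order $\lambda^{2n}$, they are the pairs that contain a proper power.

In rank $r$ the analogous family, $r-1$ arbitrary elements and one square, suggests the density $1-\frac1{2r}$. A second family competes with it: one arbitrary element and $r-1$ elements of the subgroup $\langle x_1,\dots,x_{r-1}\rangle$, whose balls grow like $(2r-3)^n$ instead of $(2r-1)^n$. In rank two this subgroup is cyclic and the family is negligible; in large rank it wins.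

\begin{theorem}[arbitrary rank]\label{thm:B}
For every $r\ge2$ the limit of $\log|\mathcal N_n^{(r)}|/\log|B_n^r|$ exists and equals
$$\delta_r=\max\Big\{1-\frac1{2r},\ \frac1r\Big(1+(r-1)\frac{\log(2r-3)}{\log(2r-1)}\Big)\Big\}.$$
The first term is the maximum exactly for $r=2,3,4$, and the second exactly for $r\ge5$.
\end{theorem}

\subsection{The method}

If $\varphi_{u,v}=\alpha\circ\beta$ with neither factor an automorphism, then $u$ and $v$ lie in the proper subgroup $H=\alpha(F_2)$, of rank at most two, and do not form a basis of it. A single $H$ contains few pairs: for $H=\langle a,b^2\rangle$ the number of pairs in $(H\cap B_n)^2$ has order $\lambda^{2n}$. The difficulty is that there are infinitely many $H$, and we have to sum over them.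

We represent $H$ by its core graph, a finite labeled graph in which $u$ and $v$ are closed paths, and we choose $H$ so that this graph is as small as possible. If some edge is crossed only once, say by $u$, then $u$ splits off as a free factor of $H$; this confines $v$ to a cyclic group that it does not generate, so $v$ is trivial or a proper power. Otherwise every edge is crossed at least twice, so the graph has at most $n$ edges, and up to a polynomial factor there are only $3^n$ such graphs. A large graph of rank two has a long unbranched stretch, and a closed path of length at most $n$ has few occasions to choose its way. A small graph belongs to a finite list, in which $\langle a,b^2\rangle$ has the largest growth. Both contributions stay below $3^{3n/2}$.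

This argument works for $k$-tuples in $F_r$ without change, and we give it once in that generality (Sections~\ref{sec:twice} and~\ref{sec:long}). A reader interested only in the conjecture may take $r=2$ and $k\le2$ throughout and stop after the proof of Theorem~\ref{thm:A}(1) in Section~\ref{sec:two}. The case $k=1$, which is the count of proper powers, is worked out by hand in Section~\ref{sec:powers}.

\subsection*{Notation}
From now on $r\ge2$, $F=F_r$ and $q=2r-1$. The sphere of radius $m\ge1$ in $F$ has $2rq^{m-1}$ elements, so $|B_n|=1+2r\frac{q^n-1}{q-1}$ and
\begin{equation}\label{eq:ball}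
q^n\le|B_n|\le2q^n .
\end{equation}
The letters $c$, $C$, $K$ denote positive constants that do not depend on $n$; they may change from one occurrence to the next.

\section{Factorizations, subgroups and lower bounds}\label{sec:factor}

We use two textbook facts. Subgroups of free groups are free, and a free group generated by $k$ elements has rank at most $k$. Finitely generated free groups are Hopfian: a surjection between free groups of the same finite rank is an isomorphism. By the second fact an endomorphism of $F$ is an automorphism as soon as it is onto. For instance every automorphism $\varphi$ is prime, since $\varphi=\alpha\circ\beta$ forces $\alpha$ to be onto.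

The following lemma replaces factorizations by subgroups.

\begin{lemma}\label{lem:factor}
Let $U=(u_1,\dots,u_r)\in F^r$.
\begin{enumerate}
\item[(a)] If $\varphi_U$ is not prime, there is a subgroup $H\ne F$ of rank at most $r$ that contains all $u_i$ and does not have $U$ as a free basis.
\item[(b)] If a subgroup $H\ne F$ of rank $r$ contains all $u_i$ and $\langle U\rangle\ne H$, then $\varphi_U$ is not prime.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose first that $\varphi_U$ is not injective, and put $H=\langle U\rangle=\varphi_U(F)$. The surjection $F\to H$ is not an isomorphism, so $\operatorname{rank}H<r$ by the Hopf property. Hence $H\ne F$, and the $r$-tuple $U$ is not a basis of $H$.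

Now let $\varphi_U$ be injective. Then $\varphi_U=\alpha\circ\beta$ with $\alpha,\beta$ not automorphisms. The subgroup $H=\alpha(F)$ has rank at most $r$, contains each $u_i=\alpha(\beta(x_i))$, and is not $F$ because $\alpha$ is not onto. Suppose that $U$ is a free basis of $H$. Then $\operatorname{rank}H=r$, so $\alpha\colon F\to H$ is injective by the Hopf property. From $\alpha(\beta(F))=\langle U\rangle=H=\alpha(F)$ we get $\beta(F)=F$, so $\beta$ is an automorphism, a contradiction.

(b) Take an isomorphism $\alpha\colon F\to H$, view it as an endomorphism of $F$, and put $\beta=\alpha^{-1}\circ\varphi_U$. Then $\varphi_U=\alpha\circ\beta$, while $\alpha(F)=H\ne F$ and $\beta(F)=\alpha^{-1}(\langle U\rangle)\ne F$.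
\end{proof}

The two families of the introduction give the lower bounds in both theorems. To make sure that the factors are not onto we impose parity conditions, which cost only a constant factor. The elements of even length form a proper subgroup, the kernel of the map $F\to\mathbb Z/2$ that sends every $x_i$ to $1$.

\begin{proposition}\label{prop:lower}
There is $c=c(r)>0$ such that for all $n\ge4$
$$|\mathcal N_n^{(r)}|\ge c\,q^{(r-1/2)n}\qquad\text{and}\qquad|\mathcal N_n^{(r)}|\ge c\,q^n(2r-3)^{(r-1)n}.$$
\end{proposition}

\begin{proof}
\emph{First family.} Take $u_1,\dots,u_{r-1}\in B_n$ of even length and a cyclically reduced word $w$ of length $m=2\lfloor n/4\rfloor$, that is, a reduced word whose last letter is not inverse to its first. Then $ww$ is a reduced word of length $2m\le n$ that determines $w$. Let $\alpha$ send $x_i\mapsto u_i$ for $i<r$ and $x_r\mapsto w$, and let $\beta$ fix $x_i$ for $i<r$ and send $x_r\mapsto x_r^2$. Then $\alpha\circ\beta=\varphi_{(u_1,\dots,u_{r-1},w^2)}$. The image of $\alpha$ consists of elements of even length, and the image of $\beta$ of elements with even $x_r$-exponent sum, so neither map is onto.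 One of the spheres of radius $n$ and $n-1$ consists of elements of even length, so each $u_i$ has at least $q^{n-1}$ choices. For $w$ there are $2rq^{m-2}$ choices of the first $m-1$ letters and at least $2r-2$ choices of the last one, which must avoid two letters. As $m\ge n/2-2$, the first bound follows.

\emph{Second family.} Take $u_1\in B_n$ with even $x_r$-exponent sum and $u_2,\dots,u_r\in\langle x_1,\dots,x_{r-1}\rangle\cap B_n$ of even length. Let $\alpha$ send $x_1\mapsto u_1$ and $x_i\mapsto x_{i-1}$ for $i\ge2$. Let $\beta$ fix $x_1$ and send $x_i$, for $i\ge2$, to the word $u_i^+$ obtained from $u_i$ by replacing each $x_j$ by $x_{j+1}$. Then $\alpha(\beta(x_i))=u_i$ for all $i$. The image of $\alpha$ consists of elements with even $x_r$-exponent sum, so $\alpha$ is not onto. Composing $\beta$ with the projection $F\to\langle x_2,\dots,x_r\rangle$ that kills $x_1$ gives a map whose image $\langle u_2^+,\dots,u_r^+\rangle$ consists of elements of even length, so $\beta$ is not onto. The map that sends $y\in B_{n-1}$ to whichever of $y$, $yx_r$ has even $x_r$-exponent sum is at most two-to-one, so $u_1$ has at least $q^{n-1}/2$ choices.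 The sphere of radius $m\in\{n-1,n\}$ in $\langle x_1,\dots,x_{r-1}\rangle$ has $(2r-2)(2r-3)^{m-1}\ge(2r-3)^{n-1}$ elements, which bounds the number of choices of each other $u_i$ from below.
\end{proof}

\section{Core graphs}\label{sec:core}

\subsection{Graphs, paths and rank}

Graphs are finite and may have loops and multiple edges; a loop contributes $2$ to the degree of its vertex. A \emph{path} is a sequence of consecutive edges, each crossed forward or backward, and it is \emph{reduced} if no edge is followed by its reverse. A connected graph $\Gamma$ with $V$ vertices and $E$ edges has free fundamental group, of rank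
$$\operatorname{rank}\Gamma=E-V+1,\qquad\text{so that}\qquad\sum_{v}(\deg v-2)=2\operatorname{rank}\Gamma-2 .$$
Elements of $\pi_1(\Gamma,*)$ correspond to reduced closed paths at $*$. A maximal tree $T$ yields a basis: for each edge $e\notin T$, the closed path $y_e$ that runs in $T$ from $*$ to the start of $e$, crosses $e$, and returns in $T$. A maximal tree of a connected subgraph $\Theta$ extends to one of $\Gamma$, so $\operatorname{rank}\Theta\le\operatorname{rank}\Gamma$, and if $*\in\Theta$, the basis of $\pi_1(\Theta,*)$ is part of a basis of $\pi_1(\Gamma,*)$.

\begin{lemma}\label{lem:collapse}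
Let $T$ be a forest in a graph $\Gamma$ that contains all vertices, and let $\Gamma/T$ be obtained by contracting each component of $T$ to a point. Deleting the edges of $T$ from a reduced path in $\Gamma$ gives a reduced path in $\Gamma/T$ that is not longer, and this map is injective on reduced paths with given endpoints.
\end{lemma}

\begin{proof}
Between two consecutive edges outside $T$, and before the first and after the last, a reduced path follows the unique reduced path in $T$ with the required endpoints. This gives injectivity. If two consecutive edges outside $T$ were inverse to each other, the piece between them would be a reduced closed path in a forest, hence trivial, and the original path would not be reduced.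
\end{proof}

\subsection{The core graph of a subgroup}

A \emph{core graph} is a connected graph $\Gamma$ with a base vertex $*$, whose edges are oriented and labeled by $x_1,\dots,x_r$, such that
\begin{itemize}
\item $\Gamma$ is \emph{folded}: at each vertex, for each $i$, at most one edge labeled $x_i$ enters and at most one leaves;
\item every vertex other than $*$ has degree at least $2$.
\end{itemize}
A path spells a word, in which an edge labeled $x_i$ contributes $x_i$ or $x_i^{-1}$ according to the direction of crossing. Foldedness says that reduced paths spell reduced words and that a path is determined by its starting vertex and its word. So reading labels is an isomorphism from $\pi_1(\Gamma,*)$ onto a subgroup $H$ of $F$, and a length-preserving bijection from the reduced closed paths at $*$ onto $H$. By Stallings~\cite{Stallings}, every finitely generated subgroup $H$ arises in this way from exactly one core graph $\Gamma_H$, up to isomorphism. We identify elements of $H$ with reduced closed paths in $\Gamma_H$, and we say that $u\in H$ \emph{crosses} an edge $j$ times if the edge or its reverse occurs $j$ times in that path. The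 trivial group corresponds to a point, and $F$ corresponds to the rose $R$ with one vertex and $r$ loops. Figure~\ref{fig:core} shows two examples.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[circle,fill,inner sep=1.5pt,label=below:$*$] (s) at (0,0) {};
\node[circle,fill,inner sep=1.5pt] (v) at (1.8,0) {};
\draw[->] (s) to[out=135,in=225,looseness=25] node[left] {$a$} (s);
\draw[->] (s) to[bend left=40] node[above] {$b$} (v);
\draw[->] (v) to[bend left=40] node[below] {$b$} (s);
\node[circle,fill,inner sep=1.5pt,label=below:$*$] (t) at (4,0) {};
\node[circle,fill,inner sep=1.5pt] (p) at (5.3,0) {};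
\node[circle,fill,inner sep=1.5pt,label=below left:$o$] (o) at (6.6,0) {};
\node[circle,fill,inner sep=1.5pt] (w) at (8.4,0) {};
\draw[->] (t) -- node[above] {$a$} (p);
\draw[->] (p) -- node[above] {$b$} (o);
\draw[->] (o) to[bend left=40] node[above] {$b$} (w);
\draw[->] (w) to[bend left=40] node[below] {$a$} (o);
\end{tikzpicture}
\caption{Two core graphs over $F(a,b)$. Left: the subgroup $\langle a,b^2\rangle$. Right: the cyclic subgroup generated by $h=gcg^{-1}$ with $g=ab$ and $c=ba$; the tail from $*$ to $o$ spells $g$ and the cycle at $o$ spells $c$. The closed path spelling $h^2$ has length $8$ and crosses each of the four edges twice.}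
\label{fig:core}
\end{figure}

\begin{example}\label{ex:prime}
The endomorphism $\varphi_{a,b^2}$ is prime, so a pair containing a proper power can be prime. Otherwise Lemma~\ref{lem:factor}(a) gives $H\ne F_2$ of rank at most $2$ that contains $a$ and $b^2$ and does not have $(a,b^2)$ as a basis. In $\Gamma_H$ there is a loop labeled $a$ at $*$, and an edge labeled $b$ leaves $*$. If this edge is a loop, then $H=F_2$. If not, $\Gamma_H$ contains the left graph of Figure~\ref{fig:core}, so $(a,b^2)$ is part of a basis of $H$, hence a basis. Both cases are excluded.
\end{example}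

\subsection{Arcs and the tail}

Let $\Gamma$ be a core graph of rank $j\ge1$, and let $X$ consist of $*$ and all vertices of degree different from $2$. An \emph{arc} is a nontrivial reduced path, taken up to reversal, whose endpoints lie in $X$ and whose interior vertices do not. Every edge lies on exactly one arc. A reduced path that enters an arc cannot turn before its end, so a reduced closed path at $*$ is a concatenation of fully traversed arcs. The vertices of $X\setminus\{*\}$ have degree at least $3$, and $\deg *\ge1$, so $\sum_X(\deg-2)=2j-2$ gives $|X|\le2j$. Replacing each arc by a single edge does not change the rank, so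
\begin{equation}\label{eq:arcs}
\text{the number of arcs is }|X|+j-1\le3j .
\end{equation}

\begin{lemma}\label{lem:graphs}
For each $k$ there is $K=K(k)$ such that the number of core graphs with rank between $1$ and $k$ and with exactly $E$ edges is at most $K(E+1)^{3k}q^E$.
\end{lemma}

\begin{proof}
Such a graph is determined by the pointed graph obtained by replacing arcs by edges, which has at most $2k$ vertices and $3k$ edges and so ranges over a finite set; by the lengths of the arcs, at most $(E+1)^{3k}$ choices; and by the reduced words that the arcs spell. An arc of length $m$ allows $2rq^{m-1}\le2q^m$ words, so the words contribute at most $2^{3k}q^E$.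
\end{proof}

For an edge or an arc $\mathfrak a$, let $\Gamma-\mathfrak a$ be the graph obtained by deleting the edges and the interior vertices of $\mathfrak a$. The base vertex is never deleted. We call $\mathfrak a$ \emph{separating} if $\Gamma-\mathfrak a$ is disconnected.

\begin{lemma}\label{lem:cut}
Let $\Gamma$ be a core graph and $\mathfrak a$ an edge or an arc.
\begin{enumerate}
\item[(a)] If $\mathfrak a$ is not separating, then $\operatorname{rank}(\Gamma-\mathfrak a)=\operatorname{rank}\Gamma-1$.
\item[(b)] If $\mathfrak a$ is separating, then $\Gamma-\mathfrak a$ has two components $\Gamma_1\ni*$ and $\Gamma_2$, their ranks add up to $\operatorname{rank}\Gamma$, and $\operatorname{rank}\Gamma_2\ge1$.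
\item[(c)] If a closed path $u$ at $*$ crosses an edge $e$ exactly once, then $e$ is not separating and $\pi_1(\Gamma,*)$ is the free product $\langle u\rangle*\pi_1(\Gamma-e,*)$, with $u\neq1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Deleting $\mathfrak a$ lowers $E-V$ by $1$, and each component of $\Gamma-\mathfrak a$ contains an endpoint of $\mathfrak a$. This gives (a) and the first two claims of (b). Suppose that $\Gamma_2$ is a tree. If it is a single vertex, this vertex has degree $1$ in $\Gamma$. Otherwise it has at least two leaves, and one that is not the endpoint of $\mathfrak a$ has degree $1$ in $\Gamma$. In both cases a vertex other than $*$ has degree $1$, which is impossible in a core graph.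

For (c), a closed path crosses a separating edge an even number of times, so $e$ is not separating. Take a maximal tree of $\Gamma-e$ and put $H'=\pi_1(\Gamma-e,*)$; then $\pi_1(\Gamma,*)=\langle y_e\rangle*H'$. Since $u$ is a path in $\Gamma-e$, followed by $e^{\pm1}$, followed by a path in $\Gamma-e$, we have $u=h\,y_e^{\pm1}h'$ with $h,h'\in H'$. The endomorphism of $\langle y_e\rangle*H'$ that fixes $H'$ and sends $y_e$ to $u$ is onto, hence an automorphism.
\end{proof}

If $\deg *=1$, the arc $\tau$ that starts at $*$ is the \emph{tail} of $\Gamma$. Its other end $o$ has degree at least $3$; let $t$ be its length and let $\Delta$ be the component of $o$ in $\Gamma-\tau$. If $\deg *\ge2$, let $\tau$ be trivial, $t=0$, $o=*$ and $\Delta=\Gamma$. In both cases $\Delta$ is connected, has the rank of $\Gamma$, and has all degrees at least $2$. A reduced path cannot turn around at a vertex of degree $1$, so every nontrivial reduced closed path at $*$ has the form $\tau u'\tau^{-1}$, where $u'$ is a reduced closed path at $o$ in $\Delta$.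

\section{One element: proper powers}\label{sec:powers}

In this section $r=2$. The condition in Lemma~\ref{lem:factor}(a) makes sense for a single element: $u$ lies in a subgroup $H$ of rank at most $1$ and is not a basis of $H$. This happens exactly when $u$ is trivial or a proper power. The count of such $u$ shows the method in its simplest form.

Every $h\ne1$ can be written uniquely as a reduced product $gcg^{-1}$ with $c$ nontrivial and cyclically reduced. The core graph of $\langle h\rangle$ is a cycle spelling $c$ with a tail spelling $g$, as on the right of Figure~\ref{fig:core}. The element $h^k=gc^kg^{-1}$ crosses each edge of the tail twice and each edge of the cycle $|k|$ times. If $|k|=1$, some edge is crossed once and the element is a basis of $\langle h\rangle$. If $|k|\ge2$, every edge is crossed at least twice, so a proper power in $B_n$ lives on a graph with at most $n/2$ edges. By Lemma~\ref{lem:graphs} there are at most $n^{O(1)}3^{n/2}$ such graphs, each has at most $2n+1$ reduced closed paths of length at most $n$ at $*$, and so $P_n\le n^{O(1)}3^{n/2}$. The number of labelings is exponential in the number of edges, the double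 crossing halves the number of edges, and the choice of the path costs little.

Theorem~\ref{thm:A}(3) needs the exact order of $P_n$. Since $gc^kg^{-1}$ is reduced and $c^k$ is cyclically reduced, $h^k$ determines $g$ and $c^k$, hence $h$; so $h\mapsto h^k$ is injective, and $|h^k|=2|g|+k|c|$ for $k\geq1$.

\begin{lemma}\label{lem:conj}
\leavevmode
\begin{enumerate}
\item[(a)] For a nontrivial cyclically reduced word $c$ in $F_2$ and $L\ge0$, there are exactly $3^L$ elements $g$ with $|g|\le L$ for which the product $gcg^{-1}$ is reduced.
\item[(b)] The number of cyclically reduced words of length $m\ge1$ in $F_2$ is $C_m=3^m+2+(-1)^m$.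
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $c=c_1\cdots c_m$. The last letter of $g$ must differ from $c_1^{-1}$ and from $c_m$, and these two letters are distinct because $c$ is cyclically reduced. Choosing the letters of $g$ from right to left gives $2\cdot3^{l-1}$ words of length $l\ge1$, and $1+\sum_{l=1}^L2\cdot3^{l-1}=3^L$.

(b) Index rows and columns by $a,a^{-1},b,b^{-1}$. Let $J$ be the all-ones matrix and $P$ the permutation matrix of inversion. The $(x,y)$ entry of $J-P$ is $1$ if $y\ne x^{-1}$ and $0$ otherwise, so $C_m=\operatorname{tr}(J-P)^m$. The vectors $(1,1,1,1)$, $(1,-1,0,0)$, $(0,0,1,-1)$, $(1,1,-1,-1)$ are eigenvectors of $J-P$ with eigenvalues $3,1,1,-1$.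
\end{proof}

\begin{proposition}\label{prop:powers}
$P_n=\lfloor n/2\rfloor\,3^{\lfloor n/2\rfloor}+O(3^{n/2})$.
\end{proposition}

\begin{proof}
For $k\ge2$ let $Q_k(n)$ be the number of $h\ne1$ with $|h^k|\le n$. By Lemma~\ref{lem:conj},
\begin{equation}\label{eq:Qk}
Q_k(n)=\sum_{1\le m\le n/k}C_m\,3^{\lfloor(n-km)/2\rfloor}.
\end{equation}
With $N=\lfloor n/2\rfloor$ this gives
$$Q_2(n)=\sum_{m=1}^NC_m3^{N-m}=N3^N+\sum_{m=1}^N\big(2+(-1)^m\big)3^{N-m}=N3^N+O(3^N).$$
Since $C_m\le2\cdot3^m$,
$$\sum_{k\ge3}Q_k(n)\le2\cdot3^{n/2}\sum_{j\ge1}\sum_{m\ge1}3^{-jm/2}=O(3^{n/2}),$$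
where $j=k-2$; the inner sum is at most a constant times $3^{-j/2}$, so the double series converges. Finally $Q_2(n)\le P_n\le\sum_{k\ge2}Q_k(n)$, the first inequality because squaring is injective.
\end{proof}

The factor $\lfloor n/2\rfloor$ records how the $n/2$ edges are divided between tail and cycle: for squares, every division contributes about $3^{\lfloor n/2\rfloor}$.

\begin{remark}
There is an exact formula, $P_n=-\sum_{k\ge2}\mu(k)Q_k(n)$, with the M\"obius function $\mu$. Indeed, let $y=gdg^{-1}\neq1$ with $d$ cyclically reduced of length $m$, and let $e$ be the order of the group of rotations in $\mathbb Z/m$ that fix the word $d$. Then $y$ is a $k$-th power if and only if $k\mid e$, and $-\sum_{k\mid e,\,k\ge2}\mu(k)$ equals $1$ for $e\ge2$ and $0$ for $e=1$.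
\end{remark}

\section{Edges crossed once and edges crossed twice}\label{sec:twice}

Let $r\ge2$ again. An edge crossed only once will let us remove one element from a tuple, so we extend the condition of Lemma~\ref{lem:factor}(a) to shorter tuples. For $0\le k\le r$ let $\mathcal D_k(n)$ be the set of $U\in B_n^k$ for which there is a subgroup $H\ne F$ of rank at most $k$ that contains all entries of $U$ and does not have $U$ as a free basis. Lemma~\ref{lem:factor}(a) says that
\begin{equation}\label{eq:ND}
\mathcal N_n^{(r)}\subseteq\mathcal D_r(n).
\end{equation}
The set $\mathcal D_0(n)$ is empty, because the empty tuple is a basis of the trivial group, and $\mathcal D_1(n)$ consists of $1$ and the proper powers in $B_n$.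

A core graph $\Gamma=\Gamma_H$ \emph{carries $U=(u_1,\dots,u_k)$ twice} if all $u_i$ lie in $H$ and every edge of $\Gamma$ is crossed at least twice in total by $u_1,\dots,u_k$. For $1\le k\le r$ let $\mathcal T_k(n)$ be the set of $U\in B_n^k$ that are carried twice by some core graph $\Gamma\ne R$ of rank at most $k$.

\begin{lemma}\label{lem:dichotomy}
Let $1\le k\le r$ and $U\in\mathcal D_k(n)$. Then either $U\in\mathcal T_k(n)$, or for some $i$ the tuple obtained from $U$ by deleting $u_i$ lies in $\mathcal D_{k-1}(n)$. In particular,
$$|\mathcal D_k(n)|\le|\mathcal T_k(n)|+k\,|B_n|\,|\mathcal D_{k-1}(n)|.$$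
\end{lemma}

\begin{proof}
Among the subgroups $H$ as in the definition of $\mathcal D_k(n)$ choose one whose core graph $\Gamma$ has the fewest edges. As $H\ne F$, we have $\Gamma\ne R$.

Every edge of $\Gamma$ is crossed by some $u_i$. Suppose that $e$ is not, and let $\Theta$ be the component of $*$ in $\Gamma-e$. By Lemma~\ref{lem:cut}(a),(b), $\operatorname{rank}\Theta<\operatorname{rank}\Gamma\le k\le r$. So the subgroup $H'=\pi_1(\Theta,*)$, which contains all $u_i$, is not $F$, and the $k$-tuple $U$ is not a basis of it. The core graph of $H'$ is obtained from $\Theta$ by repeatedly deleting vertices of degree $1$ other than $*$, together with their edges, so it has fewer edges than $\Gamma$. This contradicts the choice of $H$.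

If every edge is crossed at least twice, then $U\in\mathcal T_k(n)$. Otherwise some edge $e$ is crossed exactly once in total, say by $u_i$. By Lemma~\ref{lem:cut}, $H=\langle u_i\rangle*H'$ with $H'=\pi_1(\Gamma-e,*)$ of rank at most $k-1<r$; in particular $H'\ne F$. The entries $u_j$ with $j\ne i$ do not cross $e$, so they lie in $H'$. They do not form a basis of $H'$, since otherwise $U$ would be a basis of $H$. Hence they form a tuple in $\mathcal D_{k-1}(n)$.
\end{proof}

The hypothesis that $U$ is not a basis of $H$ is used only in the last step, and it is what gives the second alternative its content. Without it any $U$ with $\langle U\rangle\ne F$ would qualify through $H=\langle U\rangle$. The hypothesis $H\ne F$ survives as $\Gamma\ne R$ and will be used once, in Proposition~\ref{prop:full}; it cannot be dropped for $k=r$, since the rose carries twice every tuple in which each $x_i^{\pm 1}$ occurs at least twice.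

\section{Long arcs}\label{sec:long}

It remains to bound $|\mathcal T_k(n)|$. A graph that carries a tuple in $B_n^k$ twice has at most $kn/2$ edges, but in rank $j\ge2$ it also has exponentially many closed paths. The two exponentials do not multiply in full. A step along an arc involves no choice, so the steps that the tuple must spend on covering a large graph twice are lost for branching. To make this precise, fix $\ell\ge1$ and call an arc of a core graph $\Gamma$ \emph{long} if its length is at least $\ell$. The \emph{short part} of $\Gamma$ is obtained by deleting the edges and interior vertices of all long arcs, and the \emph{short rank} $s_\ell(\Gamma)\le\operatorname{rank}\Gamma$ is the largest rank of a component of the short part.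

\begin{lemma}\label{lem:paths}
For every integer $N\ge1$ and every $\varepsilon>0$ there are $\ell\ge1$ and $C$ with the following property. Let $\Gamma$ be a core graph of positive rank with at most $N$ arcs, let $s\ge1$ be an integer with $s_\ell(\Gamma)\le s$, and put $\rho=2s-1$. For $0\le L\le n$, the number of reduced closed paths at $*$ of length at most $n$ that make exactly $L$ steps in long arcs is at most $Ce^{\varepsilon n}\rho^{\,n-L}$.
\end{lemma}

\begin{proof}
Such a path has the form $\sigma_0\mathfrak a_1\sigma_1\cdots\mathfrak a_p\sigma_p$, where the $\mathfrak a_i$ are oriented long arcs, $p\le n/\ell$, and the $\sigma_i$ are reduced paths in the short part, possibly trivial, whose lengths $m_i$ satisfy $\sum m_i\le n-L$. There are at most $(2N)^p$ sequences $\mathfrak a_1,\dots,\mathfrak a_p$, and each sequence determines the endpoints of all $\sigma_i$. By Lemma~\ref{lem:collapse}, applied to a maximal tree of the component that contains $\sigma_i$, a path of length $m$ with these endpoints is determined by a reduced word of length at most $m$ in at most $s$ letters and their inverses. The number of such words is at most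
$$1+\sum_{i=1}^m2s(2s-1)^{i-1}\le2(m+1)\rho^m .$$

The factors $2(m_i+1)$ and the choice of the lengths $m_i$ have to be shown to be subexponential, and this is where $p\le n/\ell$ enters. Put $\theta=e^{-\varepsilon/2}$. Since $\theta/\rho<1$ and $\sum m_i\le n-L$, we have $1\le(\rho/\theta)^{n-L}\prod_i(\theta/\rho)^{m_i}$. We sum this inequality over all paths and let the $m_i$ range independently over all nonnegative integers. With $K=\sum_{m\ge0}2(m+1)\theta^m=2/(1-\theta)^2$, the number of paths is at most
$$\Big(\frac\rho\theta\Big)^{n-L}\sum_{p\le n/\ell}(2N)^pK^{p+1}\le\rho^{\,n-L}\,e^{\varepsilon n/2}\cdot2K\,(2NK)^{n/\ell},$$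
where the geometric sum is at most twice its last term because $2NK\ge2$. Choose $\ell$ with $(2NK)^{1/\ell}\le e^{\varepsilon/2}$ and put $C=2K$.
\end{proof}

\begin{proposition}\label{prop:short}
Let $1\le k\le r$ and $\varepsilon>0$, and let $\ell$ be as in Lemma~\ref{lem:paths} for $N=3k$. There is a constant $C$ such that, for every $1\le s\le k$, the number of $U\in B_n^k$ carried twice by some core graph $\Gamma$ with $\operatorname{rank}\Gamma\le k$ and $s_\ell(\Gamma)\le s$ is at most
$$C(n+1)^C\,e^{k\varepsilon n}\,\max\{q^{k/2},(2s-1)^k\}^n .$$
\end{proposition}

\begin{proof}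
A point carries only the trivial tuple. Let $\Gamma$ have rank between $1$ and $k$ and $E$ edges, and let it carry $U$ twice. Then $2E\le\sum|u_i|\le kn$. By \eqref{eq:arcs} there are at most $3k$ arcs, so the long arcs have total length at least $E-3k\ell$. If $u_i$ makes $L_i$ steps in long arcs, then $\sum L_i\ge2E-6k\ell$, because the edges of long arcs are crossed at least twice. There are at most $(n+1)^k$ vectors $(L_1,\dots,L_k)$, so by Lemma~\ref{lem:paths}, with $\rho=2s-1$ and $C_0$ the constant of that lemma, $\Gamma$ carries twice at most $(n+1)^kC_0^k\,e^{k\varepsilon n}\rho^{\,kn-2E+6k\ell}$ tuples. By Lemma~\ref{lem:graphs} the total is at most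
$$1+(n+1)^kC_0^k\,q^{6k\ell}\,e^{k\varepsilon n}\sum_{E\le kn/2}K(E+1)^{3k}\,q^E\rho^{\,kn-2E}.$$
The logarithm of $q^E\rho^{\,kn-2E}$ is linear in $E$, so on $[0,kn/2]$ this quantity is at most the larger of its values $\rho^{kn}$ and $q^{kn/2}$ at the endpoints.
\end{proof}

The two endpoints have a meaning: $q^{kn/2}$ counts the labelings of a graph of maximal size, on which the tuple has almost no freedom, and $(2s-1)^{kn}$ counts the tuples in a rose with $s$ petals. For $s=k=r$ the bound is the trivial one, $q^{rn}$. In this case the short part has full rank, and we show that $\Gamma$ is a bounded graph with a tail.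

Let $\mathcal G_r$ be the class of pairs $(\Delta,o)$, where $\Delta$ is a connected graph of rank $r$ with all degrees at least $2$ and with at least two vertices, and $o$ is a vertex of $\Delta$. Let $L_{\Delta,o}(m)$ be the number of reduced closed paths at $o$ of length at most $m$, and let $\Lambda_\ell(m)$ be the maximum of $L_{\Delta,o}(m)$ over the finitely many $(\Delta,o)\in\mathcal G_r$ with at most $3r\ell$ edges.

\begin{proposition}\label{prop:full}
For every $\ell\ge1$ there is a constant $C$ such that the number of $U\in B_n^r$ carried twice by some core graph $\Gamma\ne R$ with $\operatorname{rank}\Gamma=s_\ell(\Gamma)=r$ is at most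
$$C\sum_{0\le t\le n/2}q^t\,\Lambda_\ell(n-2t)^r .$$
\end{proposition}

\begin{proof}
\emph{The only arc that can be long is the tail.} Let $\Theta$ be a component of rank $r$ of the short part, and let $\mathfrak a$ be a long arc. Then $\Theta\subseteq\Gamma-\mathfrak a$, so $\mathfrak a$ is separating by Lemma~\ref{lem:cut}(a). In the notation of Lemma~\ref{lem:cut}(b), one of $\Gamma_1,\Gamma_2$ contains $\Theta$ and has rank $r$, so the other has rank $0$; as $\operatorname{rank}\Gamma_2\ge1$, the graph $\Gamma_1$ is a tree. Let $x\in X$ be the endpoint of $\mathfrak a$ in $\Gamma_1$. A vertex of $\Gamma_1$ other than $*$ and $x$ has the same degree in $\Gamma_1$ as in $\Gamma$, at least $2$, so the leaves of $\Gamma_1$ lie in $\{*,x\}$. If $x\ne*$, then $\Gamma_1$ has at least two leaves, so $x$ is a leaf and has degree $2$ in $\Gamma$, contrary to $x\in X\setminus\{*\}$. So $x=*$, the tree $\Gamma_1$ has at most one leaf and is the point $*$, and $\mathfrak a$ is the tail.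

\emph{The graph $\Delta$.} Let $\tau,t,o,\Delta$ be as at the end of Section~\ref{sec:core}. All arcs in $\Delta$ are short, so $\Delta$ has at most $3r\ell$ edges by \eqref{eq:arcs}. If $\Delta$ had a single vertex, it would consist of $r$ loops, with distinct labels by foldedness. No further edge can be attached at a vertex of degree $2r$ of a folded graph, so there would be no tail and $\Gamma=R$. Hence $(\Delta,o)\in\mathcal G_r$.

\emph{Counting.} For given $t$ there are boundedly many labeled pairs $(\Delta,o)$ and at most $2q^t$ words for the tail. Some $u_i$ is nontrivial, since the edges are crossed, and this gives $2t\le n$. Each $u_i$ is trivial or of the form $\tau u_i'\tau^{-1}$ with $u'_i$ nontrivial of length at most $n-2t$, so it has at most $L_{\Delta,o}(n-2t)$ choices.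
\end{proof}

\section{Rank two}\label{sec:two}

In this section $r=2$ and $q=3$. By Proposition~\ref{prop:full} we need the largest growth rate of closed paths in a graph of rank two with at least two vertices. It is attained by the core graph of $\langle a,b^2\rangle$.

\begin{lemma}\label{lem:ab2}
Let $h_m$ be the number of elements of length $m$ in $\langle a,b^2\rangle$. There are $c,C>0$ with $c\lambda^m\le h_m\le C\lambda^m$ for all $m\ge0$. Hence $|\langle a,b^2\rangle\cap B_m|$ has exact order $\lambda^m$.
\end{lemma}

\begin{proof}
An element of $\langle a,b^2\rangle$ is uniquely an alternating product of nontrivial powers of $a$ and nontrivial powers of $b^2$, and lengths add. The two kinds of blocks have generating functions $A=\frac{2z}{1-z}$ and $B=\frac{2z^2}{1-z^2}$. An alternating product is an optional $a$-block, followed by a sequence of pairs of a $b$-block and an $a$-block, followed by an optional $b$-block. Since $1+A=\frac{1+z}{1-z}$, $1+B=\frac{1+z^2}{1-z^2}$ and $(1-z)(1-z^2)-4z^3=1-z-z^2-3z^3$, we get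
$$\sum_mh_mz^m=\frac{(1+A)(1+B)}{1-AB}=\frac{(1+z)(1+z^2)}{1-z-z^2-3z^3}.$$
So $h_m=h_{m-1}+h_{m-2}+3h_{m-3}$ for $m\ge4$. The sequence $\lambda^m$ satisfies the same recurrence, whose coefficients are positive, and $h_m>0$ because of $a^m$. Choose $c,C$ such that the inequalities hold for $m\le3$; they follow for all $m$ by induction.
\end{proof}

\begin{lemma}\label{lem:growth2}
For every $(\Delta,o)\in\mathcal G_2$ there is $C$ with $L_{\Delta,o}(m)\le C\lambda^m$ for all $m$.
\end{lemma}

\begin{proof}
If all degrees are at most $3$, a reduced path has at most $3$ choices for its first step and at most $2$ for each later step, so $L_{\Delta,o}(m)\le1+\sum_{i=1}^m3\cdot2^{i-1}\le3\cdot2^m$, and $2<\lambda$.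

Otherwise $\sum_v(\deg v-2)=2$ shows that one vertex $v_0$ has degree $4$ and all others have degree $2$. So $\Delta$ is a figure eight, two cycles of lengths $p\le p'$ that meet at $v_0$. A graph of rank two with $V\ge2$ vertices has $D=V+1\ge3$ edges, so $p\ge1$ and $p'\ge2$. Reduced closed paths at $v_0$ are reduced words in the two cycles, and the length of such a word does not increase if $(p,p')$ is replaced by $(1,2)$, which is the core graph of $\langle a,b^2\rangle$. Hence $L_{\Delta,v_0}(m)\le|\langle a,b^2\rangle\cap B_m|$. Conjugating by a fixed path of length at most $D$ between $v_0$ and $o$, and reducing, gives $L_{\Delta,o}(m)\le L_{\Delta,v_0}(m+2D)$. Now apply Lemma~\ref{lem:ab2}.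
\end{proof}

\begin{proposition}\label{prop:T2}
$|\mathcal T_2(n)|=O(\lambda^{2n})$. Consequently the number of pairs in $\mathcal N_n$ with neither entry a proper power is $O(\lambda^{2n})$.
\end{proposition}

\begin{proof}
Take $k=2$ and $\varepsilon$ with $e^{2\varepsilon}=\frac43$, and let $\ell$ be as in Proposition~\ref{prop:short}. By that proposition with $s=1$, the graphs of short rank at most $1$ account for at most $C(n+1)^C(\frac43)^n3^n=C(n+1)^C4^n$ pairs, and $4<\lambda^2$. By Proposition~\ref{prop:full} and Lemma~\ref{lem:growth2}, the graphs of short rank $2$ account for $O\big(\sum_t3^t\lambda^{2(n-2t)}\big)=O(\lambda^{2n})$ pairs, because $3<\lambda^4$.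

By \eqref{eq:ND} and Lemma~\ref{lem:dichotomy}, a pair in $\mathcal N_n$ lies in $\mathcal T_2(n)$ or has an entry in $\mathcal D_1(n)$, that is, an entry that is trivial or a proper power. Pairs with a trivial entry number $O(3^n)$, and $3<\lambda^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
At most $2|B_n|P_n$ pairs contain a proper power. By Propositions~\ref{prop:powers} and~\ref{prop:T2} and by \eqref{eq:lambda},
$$|\mathcal N_n|\le2|B_n|P_n+O(\lambda^{2n})=O(n3^{3n/2}).$$
By Proposition~\ref{prop:lower}, $|\mathcal N_n|\ge c\,3^{3n/2}$ for $n\ge4$. Since $\log|B_n\times B_n|=2n\log3+O(1)$, the limit exists and equals $\frac34$.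
\end{proof}

For the sharp count we must know how many pairs with a proper power are prime, as in Example~\ref{ex:prime}. An element of $F_2$ is \emph{primitive} if it belongs to a free basis. In a prime pair with a proper power the other entry will turn out to be primitive, and primitive elements are rare.

\begin{lemma}\label{lem:primitive}
The number of primitive elements in $B_n$ is $O(3^{n/2})$.
\end{lemma}

\begin{proof}
Let $\bar y\in\mathbb Z^2$ be the vector of exponent sums of $a$ and $b$ in $y\in F_2$. A basis of $F_2$ maps to a basis of $\mathbb Z^2$.

\emph{Primitive elements $u,u'$ with $\bar u=\bar u'$ are conjugate.} Let $(u,w)$ and $(u',w')$ be bases. Both $(\bar u,\bar w)$ and $(\bar u,\bar w')$ are bases of $\mathbb Z^2$, so $\bar w=\pm\bar w'+j\bar u$ for some integer $j$. Replacing $w'$ by $w'^{\,\pm1}u'^{\,j}$ we keep a basis and obtain $\bar w'=\bar w$. The automorphism $u\mapsto u'$, $w\mapsto w'$ then acts trivially on $\mathbb Z^2$. By Nielsen's theorem \cite[Prop.~I.4.5]{LS}, an automorphism of $F_2$ that acts trivially on $\mathbb Z^2$ is inner.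

\emph{A cyclically reduced primitive $u$ with $\bar u=(i,j)$ has length $|i|+|j|$.} Cyclically reduced words in one conjugacy class are cyclic rotations of each other, so it suffices to find one such word of length $|i|+|j|$. The integers $i,j$ are coprime, and after inverting $a$ or $b$ we may assume $i,j\ge0$. We show by induction on $i+j$ that there is a primitive word consisting of $i$ letters $a$ and $j$ letters $b$, with no inverses; such a word is cyclically reduced. For $(1,0)$ and $(0,1)$ take $a$ and $b$. If $i\ge j\ge1$, apply the automorphism $a\mapsto a$, $b\mapsto ab$ to the word for $(i-j,j)$. If $j>i\ge1$, apply $a\mapsto ba$, $b\mapsto b$ to the word for $(i,j-i)$.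

There are $4m$ vectors $(i,j)$ with $|i|+|j|=m\geq1$, and a word of length $m$ has at most $m$ rotations. So at most $4m^2$ cyclically reduced words of length $m$ are primitive. Conjugates of primitive elements are primitive, so Lemma~\ref{lem:conj}(a) bounds the number of primitive elements in $B_n$ by $\sum_m4m^2\,3^{\lfloor(n-m)/2\rfloor}=O(3^{n/2})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2) and (3)]
\emph{Prime pairs with a proper power.} Let $v=w^k$ with $k\ge2$ and let $\varphi_{u,v}$ be prime. We have $\varphi_{u,v}=\varphi_{u,w}\circ\varphi_{a,b^k}$, and $\varphi_{a,b^k}$ is not onto because $b$-exponent sums in its image are divisible by $k$. So $\varphi_{u,w}$ is an automorphism and $u$ is primitive. The same argument with $\varphi_{a^k,b}$ applies when $u$ is a proper power. By Lemma~\ref{lem:primitive} and Proposition~\ref{prop:powers} there are at most $2\cdot O(3^{n/2})\cdot O(n3^{n/2})=O(n3^n)$ such pairs.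

\emph{Non-prime pairs without a proper power.} The upper bound $O(\lambda^{2n})$ is in Proposition~\ref{prop:T2}. For the lower bound let $H=\langle a,b^2\rangle$, a subgroup of rank two different from $F_2$, and let $H_0$ be the subgroup of elements of $H$ with even $a$-exponent sum; it does not contain $a$. If $u,v\in H_0$, then $\langle u,v\rangle\ne H$, and $\varphi_{u,v}$ is not prime by Lemma~\ref{lem:factor}(b). The map that sends $y\in H\cap B_{n-1}$ to whichever of $y$, $ya$ lies in $H_0$ is at most two-to-one, so $|H_0\cap B_n|\ge c\lambda^n$ by Lemma~\ref{lem:ab2}. At most $P_n=O(n3^{n/2})=o(\lambda^n)$ of these elements are proper powers. This leaves at least $c'\lambda^{2n}$ pairs for large $n$.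

\emph{The count.} Exactly $2|B_n|P_n-P_n^2$ pairs contain a proper power, and $P_n^2=O(n^23^n)$. We subtract the $O(n3^n)$ prime pairs among them and add the non-prime pairs without a proper power. So $R_n=|\mathcal N_n|-2|B_n|P_n$ is a quantity of exact order $\lambda^{2n}$ minus $O(n^23^n)$, and $\lambda^2>3$ gives (2). By Proposition~\ref{prop:powers} and $|B_n|=2\cdot3^n-1$,
$$2|B_n|P_n=4\lfloor n/2\rfloor\,3^{\,n+\lfloor n/2\rfloor}+O(3^{3n/2})=2n\,3^{\,n+\lfloor n/2\rfloor}(1+O(1/n)),$$
and $R_n=O(3^{3n/2})$ by \eqref{eq:lambda}. This is (3).
\end{proof}

\section{Higher rank}\label{sec:higher}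

For $r=2$ the two terms in Theorem~\ref{thm:B} are $\frac34$ and $\frac12$, and the statement about the limit is Theorem~\ref{thm:A}(1). Let $r\ge3$. One ingredient is missing, the analogue of Lemma~\ref{lem:growth2}. In rank two the graphs of $\mathcal G_2$ fall into two cases; in rank $r$ we contract each graph of $\mathcal G_r$ to a graph with two vertices and compute an eigenvalue.

\subsection{Graphs with at least two vertices}

Put
$$\Psi_r(y)=(y^2-1)(y+3-2r)-4(r-1).$$
This polynomial is negative at $y=2r-3$ and strictly increasing and unbounded on $[2r-3,\infty)$, so it has a unique root $\lambda_r>2r-3$. The formula gives $\Psi_2(y)=y^3-y^2-y-3$, the polynomial that defines $\lambda$.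

Let $\Gamma$ be a graph. Each edge has two orientations $e,\bar e$, with $e$ going from $e_-$ to $e_+$. The \emph{non-backtracking matrix} $M$ is indexed by oriented edges, with $M_{e,e'}=1$ if $e'_-=e_+$ and $e'\ne\bar e$, and $M_{e,e'}=0$ otherwise. The number of reduced paths of length $m\ge1$ is the sum of the entries of $M^{m-1}$. Let $A$ be the adjacency matrix, whose entry $A_{vw}$ is the number of oriented edges from $v$ to $w$, and let $D$ be the diagonal matrix of degrees; a loop counts twice in both. Bass's formula~\cite{Bass} states that
$$\det(I-zM)=(1-z^2)^{E-V}\det\big(I-zA+z^2(D-I)\big).$$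
We need only the following consequence, which has a short direct proof.

\begin{lemma}\label{lem:bass}
If $y>1$ is an eigenvalue of $M$, then $\det(y^2I-yA+D-I)=0$.
\end{lemma}

\begin{proof}
Let $Mf=yf$ with $f\ne0$, and put $\hat f(v)=\sum_{e_-=v}f(e)$. The eigenvalue equations at $e$ and at $\bar e$ read $\hat f(e_+)-f(\bar e)=yf(e)$ and $\hat f(e_-)-f(e)=yf(\bar e)$. Eliminating $f(\bar e)$ gives $y\hat f(e_+)-\hat f(e_-)=(y^2-1)f(e)$, so $\hat f\ne0$. Summing over all $e$ with $e_-=v$ gives $yA\hat f-D\hat f=(y^2-1)\hat f$.
\end{proof}

\begin{lemma}\label{lem:growthr}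
Let $r\ge3$. There is $C=C(r)$ with $L_{\Delta,o}(m)\le C(1+m)^C\lambda_r^m$ for all $(\Delta,o)\in\mathcal G_r$ and all $m$.
\end{lemma}

\begin{proof}
\emph{Reduction to two vertices.} Since $\Delta$ has at least two vertices, a maximal tree has an edge. Remove one; this leaves a forest $T$ with two components $T_1,T_2$ that contains all vertices. By Lemma~\ref{lem:collapse} it suffices to bound the number of reduced paths of length at most $m$ in $\Delta'=\Delta/T$. Contraction preserves $E-V$, so $\Delta'$ has two vertices and $r+1$ edges, say $l_1$ and $l_2$ loops at the two vertices and $c\ge1$ connecting edges, with $l_1+l_2+c=r+1$. If $T_i$ has $V_i$ vertices, it has $V_i-1$ edges, so the degree of the $i$-th vertex of $\Delta'$ is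
$$2l_i+c=\sum_{v\in T_i}\deg v-2(V_i-1)=2+\sum_{v\in T_i}(\deg v-2)\ge2 .$$
There are finitely many such $\Delta'$. Let $\rho$ be the spectral radius of the non-backtracking matrix of $\Delta'$. By the Jordan normal form, the number of reduced paths of length at most $m$ is at most $C(1+m)^C\max(\rho,1)^m$, and by the Perron--Frobenius theorem for nonnegative matrices $\rho$ is an eigenvalue. So it suffices to show that no $y>\lambda_r$ is an eigenvalue.

\emph{The determinant.} The matrix in Lemma~\ref{lem:bass} has off-diagonal entries $-cy$ and diagonal entries $y^2-2l_iy+2l_i+c-1=(y-1)(S-2l_i)+c$, where $S=y+1$. Its determinant is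
$$(y-1)^2(S-2l_1)(S-2l_2)+2c(y-1)(S-l_1-l_2)-c^2(y^2-1)=(y-1)\Phi(y),$$
where, after inserting $l_1+l_2=r+1-c$,
$$\Phi(y)=(y-1)\big(S^2-2(r+1-c)S+4l_1l_2\big)+2cS-2c(r+1)+2c^2-c^2S .$$
Fix $y>\lambda_r$. Then $\Psi_r(y)>0$ and $y>2r-3\ge r$; the last inequality uses $r\ge3$. We show $\Phi(y)>0$.

\emph{The case $c\ge2$.} Let $\psi(c)$ be the expression for $\Phi(y)$ with the term $4l_1l_2\ge0$ omitted, so that $\Phi(y)\ge\psi(c)$. As a function of a real variable $c\in[2,r+1]$ it has derivative
$$\psi'(c)=2y(y+1)-2(r+1)-2c(y-1)\ge2y(y+1)-2(r+1)y=2y(y-r)>0 .$$
Hence $\Phi(y)\ge\psi(2)=(y-1)S(S-2r+2)-4(r+1)+8=\Psi_r(y)>0$.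

\emph{The case $c=1$.} Both degrees $2l_i+1$ are at least $2$, so $l_1,l_2\ge1$. With $l_1+l_2=r$ this gives $l_1l_2\ge r-1$. Since $S^2-2rS+4(r-1)=(S-2)(S-2r+2)$,
$$\Phi(y)\ge(y-1)^2(y+3-2r)+y+1-2r .$$
From $\Psi_r(y)>0$ the first term exceeds $4(r-1)\frac{y-1}{y+1}$, which is at least $8\cdot\frac12=4$ because $r\ge3$ and $y>3$. Also $y+1-2r>-2$. So $\Phi(y)>2$.
\end{proof}

In the proof, $\Phi=\Psi_r$ holds for $c=2$, $l_1=r-1$, $l_2=0$, which is the core graph of $\langle x_1,\dots,x_{r-1},x_r^2\rangle$. The condition on degrees is used in the case $c=1$: without it $l_1=r$, $l_2=0$ would be allowed, a full rose with a dangling edge.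

\subsection{Exponents}

For a sequence of nonempty finite sets $S(n)$ call $\limsup_n\log|S(n)|/(n\log q)$ its \emph{exponent}. Let $d_k$ and $t_k$ be the exponents of $\mathcal D_k(n)$ and $\mathcal T_k(n)$ for $1\le k\le r$; both sets contain the trivial tuple. Put
$$\gamma(k)=\frac{\log(2k-1)}{\log q},\qquad m_r=\max\Big\{r-\frac12,\ 1+(r-1)\gamma(r-1)\Big\},$$
so that the right side of the formula in Theorem~\ref{thm:B} is $m_r/r$.

\begin{lemma}\label{lem:exponents}
Let $r\ge3$. Then $d_r\le\max_{1\le k\le r}(r-k+t_k)$, and
\begin{align*}
t_k&\le\max\{k/2,\ k\gamma(k)\}\qquad(1\le k<r),\\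
t_r&\le\max\{r/2,\ r\gamma(r-1),\ r\log\lambda_r/\log q\}.
\end{align*}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dichotomy}, \eqref{eq:ball} and $\mathcal D_0(n)=\emptyset$ we have $d_1\le t_1$ and $d_k\le\max\{t_k,1+d_{k-1}\}$ for $k\ge2$. The first claim follows by induction.

Let $\varepsilon>0$ and let $\ell$ be as in Proposition~\ref{prop:short}. For $k<r$ that proposition with $s=k$ covers all of $\mathcal T_k(n)$, so $t_k\le\max\{k/2,k\gamma(k)\}+k\varepsilon/\log q$. For $k=r$ it covers, with $s=r-1$, the tuples carried twice by a graph of short rank at most $r-1$, and bounds their number with exponent $\max\{r/2,r\gamma(r-1)\}+r\varepsilon/\log q$. By Proposition~\ref{prop:full} and Lemma~\ref{lem:growthr} the remaining tuples number at most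
$$C(n+1)^{C}\sum_{t\le n/2}q^t\lambda_r^{\,r(n-2t)}\le C(n+1)^{C+1}\lambda_r^{\,rn},$$
because $q=2r-1\le3^{2r}\le\lambda_r^{2r}$. Now let $\varepsilon\to0$.
\end{proof}

The terms $k=1$ and $k=r-1$ correspond to the two families of Proposition~\ref{prop:lower}: a proper power together with $r-1$ free entries, and $r-1$ entries in a rose with $r-1$ petals together with one free entry. We check that no other term is larger.

\begin{lemma}\label{lem:compare}
Let $r\ge3$. Then $r-k+t_k\le m_r$ for $1\le k\le r$.
\end{lemma}

\begin{proof}
For every $k\ge1$ we have $r-k+k/2\le r-\frac12$. This settles the terms $k/2$ and $r/2$ in Lemma~\ref{lem:exponents}.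

The function $y\log(2y-1)$ has second derivative $\frac2{2y-1}-\frac2{(2y-1)^2}\ge0$ for $y\ge1$. So $r-k+k\gamma(k)$ is convex in $k$, and on $1\le k\le r-1$ it is at most the larger of its values at the endpoints, $r-1$ and $1+(r-1)\gamma(r-1)$. Also $r\gamma(r-1)\le1+(r-1)\gamma(r-1)$, since $\gamma(r-1)\le1$.

It remains to show $\lambda_r^r\le q^{m_r}$. For $r=3$ we have $\Psi_3(3.65)=12.3225\cdot0.65-8>0$, so $\lambda_3^3<3.65^3<48.7<55.9<5^{5/2}$. For $r=4$ we have $\Psi_4(5.43)=28.4849\cdot0.43-12>0$, so $\lambda_4^4<5.43^4<870<907<7^{7/2}$. In both cases $\lambda_r^r<q^{r-1/2}$.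

Let $r\ge5$ and $j=2r-3\ge7$, so that $r=\frac{j+3}2$ and $4(r-1)=2(j+1)$. From $\Psi_r(\lambda_r)=0$ and $\lambda_r>j$,
$$\lambda_r=j+\frac{2(j+1)}{\lambda_r^2-1}\le j+\frac2{j-1}.$$
Using $\log(1+y)\le y$, we obtain
$$r\log\frac{\lambda_r}j\le\frac{j+3}2\cdot\frac2{j(j-1)}=\frac{j+3}{j(j-1)}\le\frac2{j+1}\le\log\Big(1+\frac2j\Big).$$
The second inequality is equivalent to $j^2-6j-3\ge0$, which holds for $j\ge7$. The third is $\log(1+y)\ge\frac{2y}{2+y}$ at $y=2/j$; this holds for $y\ge0$ because both sides vanish at $0$ and $\frac1{1+y}\ge\frac4{(2+y)^2}$. Hence $\lambda_r^r\le j^{r-1}(j+2)=q\,(2r-3)^{r-1}=q^{1+(r-1)\gamma(r-1)}$.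
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $r\ge3$. By \eqref{eq:ND} and Lemmas~\ref{lem:exponents} and~\ref{lem:compare}, the sets $\mathcal N_n^{(r)}$ have exponent at most $m_r$. By Proposition~\ref{prop:lower}, $|\mathcal N_n^{(r)}|\ge c\,q^{m_rn}$ for all $n\ge4$. Since $\log|B_n^r|=rn\log q+O(1)$ by \eqref{eq:ball}, the limit exists and equals $m_r/r$.

It remains to decide, for $r\ge2$, which term is larger. The inequality $1+(r-1)\gamma(r-1)>r-\frac12$ is equivalent to $(2r-3)^{2r-2}>(2r-1)^{2r-3}$, that is, to
$$\Big(\frac{2r-1}{2r-3}\Big)^{2r-2}<2r-1 .$$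
For $r=2,3,4$ the left side is $9$, $(5/3)^4=7.7\ldots$ and $(7/5)^6=7.5\ldots$, which exceed $3$, $5$ and $7$; so the first term is strictly larger. For $r\ge5$ put $y=2r-2\ge8$. The logarithm of the left side is
$$y\log\frac{y+1}{y-1}=2\sum_{i\ge0}\frac{y^{-2i}}{2i+1},$$
which decreases in $y$. So the left side is at most $(9/7)^8<7.5<9\le2r-1$, and the second term is strictly larger.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bass}
H.~Bass, Internat. J. Math. \textbf{3} (1992).

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\bibitem{Stallings}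
Stallings, Invent. Math. \textbf{71} (1983).

\bibitem{Thom}
Andreas Thom, \emph{On prime endomorphisms of the free group of rank two}, arXiv:2606.02225 (2026).

\end{thebibliography}
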